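\title{Linear independence of jellyfish invariants of nearly noncrossing set partitions}

\begin{abstract}
To a partition of $\{1,\dots,n\}$ into $d$ blocks of size at least $r$ one attaches a determinant, its $r$-jellyfish invariant. For $r\ge 2$ the invariants of the noncrossing partitions are linearly independent. We determine how far this family can be enlarged: for $r\ge2$, $d\ge2$ and $n\ge rd$, the invariants of the partitions that can be made noncrossing by at most $t$ adjacent transpositions are linearly independent if and only if $t\le\lfloor r/2\rfloor-1$. Consequently the statement that independence holds for $t=r-3$, a problem from a paper of Fraser, Patrias, Pechenik and Striker, is true when $d=1$ or $r\in\{3,4\}$ and false otherwise. Dependence comes from one explicit relation. Independence is proved by finding, in every subfamily, a monomial that occurs in exactly one invariant.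
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Jellyfish invariants}
Fix integers $n,d,r\ge1$ with $n\ge rd$, put $k=n-rd+r$, and let $X=(x_{i,j})$ be a $k\times n$ matrix of indeterminates. Write $[m]=\{1,\dots,m\}$. Let $\Pi=\Pi(n,d,r)$ be the set of partitions of $[n]$ into exactly $d$ blocks, each of size at least $r$. An \emph{ordered} set partition $\pi=(\pi_1|\cdots|\pi_d)$ is a member of $\Pi$ together with a linear order on its blocks.

The \emph{$r$-jellyfish invariant} $[\pi]_r\in\mathbb C[x_{i,j}]$ is the determinant of the following $n\times n$ matrix. For $\ell=1,\dots,d$ in this order, take the first $r$ rows of $X$ and replace by $0$ all columns outside $\pi_\ell$; call the resulting $r\times n$ matrix the $\ell$-th \emph{stack}. Place the $d$ stacks on top of each other, and below them place the remaining $k-r=n-rd$ rows of $X$ in full. For example, with $n=5$, $d=r=2$ and $k=3$,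
\[
[\,1,2,4\,|\,3,5\,]_2=\det\begin{pmatrix}
x_{1,1}&x_{1,2}&0&x_{1,4}&0\\
x_{2,1}&x_{2,2}&0&x_{2,4}&0\\
0&0&x_{1,3}&0&x_{1,5}\\
0&0&x_{2,3}&0&x_{2,5}\\
x_{3,1}&x_{3,2}&x_{3,3}&x_{3,4}&x_{3,5}
\end{pmatrix}.
\]
Multiplying the first $r$ rows of $X$ on the left by a matrix of determinant $1$ multiplies every stack by that matrix and leaves $[\pi]_r$ unchanged. Reordering the blocks permutes rows, so up to sign $[\pi]_r$ depends only on the underlying partition. For each $\gamma\in\Pi$ we fix an arbitrary ordering $\pi_\gamma$ of its blocks; no question of linear independence depends on this choice.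

Two cases can be read off at once. If $d=1$, then $k=n$, the set $\Pi$ has one element, and its invariant is $\det X$. If $n=rd$, then all blocks have size $r$, there are no full rows, and sorting the columns by blocks makes the matrix block diagonal. Hence $[\pi]_r=\pm\Delta_{\pi_1}\cdots\Delta_{\pi_d}$, where $\Delta_J$ is the minor of $X$ on the rows $1,\dots,r$ and the columns $J$. For $r=d=2$ and $n=4$ there are three partitions, and their invariants satisfy the three-term Pl\"ucker relation
\begin{equation}\label{eq:plucker}
\Delta_{23}\Delta_{14}-\Delta_{13}\Delta_{24}+\Delta_{12}\Delta_{34}=0 .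
\end{equation}
So the invariants are linearly dependent in general, and one looks for large subfamilies, described combinatorially, that are independent.

A set partition is \emph{noncrossing} if there are no $j_1<j_2<j_3<j_4$ with $j_1,j_3$ in one block and $j_2,j_4$ in a different block. In \eqref{eq:plucker} the outer terms belong to noncrossing partitions and the middle term does not. It is known that for $r\ge2$ the invariants of the noncrossing members of $\Pi$ are linearly independent. We do not use this fact; a short proof appears in Section~\ref{sec:nc} as the model for the general argument.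

\subsection{The problem and the answer}
The adjacent transposition $s_i=(i\ \,i+1)$, $1\le i\le n-1$, acts on partitions of $[n]$ by exchanging $i$ and $i+1$. For $t\ge0$ let $\mathcal S_t\subset\Pi$ be the set of partitions that can be made noncrossing by at most $t$ adjacent transpositions. Then $\mathcal S_0\subset\mathcal S_1\subset\cdots$, the first term is the noncrossing family, and $\mathcal S_t=\Pi$ for large $t$, because every partition can be sorted into intervals. Independence can only be lost as $t$ grows, so the question is where it is lost. Relation \eqref{eq:plucker} shows that for $r=2$ it can be lost at $t=1$; larger blocks should leave more room. The following problem comes from the paper of Fraser, Patrias, Pechenik and Striker \cite{FPPS}.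

\begin{quote}
\emph{Let $r\ge3$. Prove or disprove: the set $\{[\pi_\gamma]_r:\gamma\in\mathcal S_{r-3}\}$ is linearly independent.}
\end{quote}

We find the exact threshold.

\begin{theorem}\label{thm:main}
Let $r\ge2$, $d\ge2$, $n\ge rd$ and $t\ge0$, and order the blocks of each partition arbitrarily.
\begin{itemize}
\item[(A)] If $t\ge\lfloor r/2\rfloor$, then $\{[\pi_\gamma]_r:\gamma\in\mathcal S_t\}$ is linearly dependent.
\item[(B)] If $t\le\lfloor r/2\rfloor-1$, then $\{[\pi_\gamma]_r:\gamma\in\mathcal S_t\}$ is linearly independent.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:problem}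
Let $r\ge3$, $d\ge1$ and $n\ge rd$. The set $\{[\pi_\gamma]_r:\gamma\in\mathcal S_{r-3}\}$ is linearly independent if and only if $d=1$ or $r\in\{3,4\}$.
\end{corollary}

\begin{proof}
For $d=1$ the set is $\{\det X\}$ and $\det X\ne0$. For $d\ge2$, Theorem~\ref{thm:main} gives independence exactly when $r-3\le\lfloor r/2\rfloor-1$, that is, when $\lceil r/2\rceil\le2$.
\end{proof}

The bounds $r-3$ and $\lfloor r/2\rfloor-1$ coincide for $r=3$ and $r=4$ and differ from $r=5$ on. Thus the statement in the problem fails for all $r\ge5$, $d\ge2$, $n\ge rd$; the smallest of these cases is written out in Example~\ref{ex:r5}.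

\subsection{Where the threshold comes from}
It is convenient to write a partition as a word whose $j$-th letter names the block that contains $j$. The transposition $s_i$ then exchanges the letters in positions $i$ and $i+1$. The terms of \eqref{eq:plucker} are $BAAB$, $ABAB$, $AABB$: a letter $B$ slides across the block $A$. The same happens for every $r$. There is a relation whose terms are obtained by sliding one letter across an interval block of size $r$ (Section~\ref{sec:A}). The slide takes $r$ steps, but \emph{both} of its ends are noncrossing, so no term is further than $\lfloor r/2\rfloor$ steps from a noncrossing partition. This gives (A), which alone settles the problem.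

For (B) we look at coefficients. The monomials of $[\pi_\gamma]_r$ correspond to choices of $r$ disjoint transversals of $\gamma$ (Section~\ref{sec:mono}), and it suffices to find in every subfamily $\Sigma\subset\mathcal S_t$ a member with a monomial that no other member has. With $a=\lfloor r/2\rfloor$, we spend $a$ transversals on the $a$ smallest elements of the blocks and $a$ transversals on the $a$ largest ones. An extremal choice reduces the task to partitions that share these two sets (Section~\ref{sec:red}). Moving a letter past the $a$ smallest or the $a$ largest elements of a block costs $a$ transpositions, which is one more than is available. This restricts the possible moves (Section~\ref{sec:inv}) and nearly determines the noncrossing partition from which a member of the subfamily comes (Section~\ref{sec:rigid}). The two remaining cases are treated in Sections~\ref{sec:several} and~\ref{sec:one}.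

\section{Monomials and compatible systems}\label{sec:mono}

A \emph{transversal} of a partition is a set that meets every block in exactly one element. A \emph{system} is a tuple $Q=(Q_1,\dots,Q_r)$ of pairwise disjoint $d$-element subsets of $[n]$. It is \emph{compatible} with $\gamma\in\Pi$ if every $Q_i$ is a transversal of $\gamma$. Such systems are easy to produce: list $r$ distinct elements of each block of $\gamma$ in any order, and let $Q_i$ consist of the $i$-th entries of the lists.

For a system $Q$, the set $[n]\setminus\bigcup_iQ_i$ has $n-rd=k-r$ elements. Fix a bijection $\lambda$ from it to $\{r+1,\dots,k\}$ and put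
\[
m_Q=\prod_{i=1}^r\prod_{j\in Q_i}x_{i,j}\cdot\prod_{j\notin\bigcup_i Q_i}x_{\lambda(j),j}.
\]

\begin{lemma}\label{lem:coef}
The coefficient of $m_Q$ in $[\pi_\gamma]_r$ is $\pm1$ if $Q$ is compatible with $\gamma$, and $0$ otherwise.
\end{lemma}

\begin{proof}
Let $\ell(j)$ be the index of the block of $\pi_\gamma$ that contains $j$. Each variable $x_{i,j}$ occurs exactly once in the matrix that defines $[\pi_\gamma]_r$: in column $j$, and in row $i$ of stack $\ell(j)$ if $i\le r$, or in the full row $i$ if $i>r$. A term of the determinant assigns rows to columns bijectively. To produce $m_Q$ it must assign row $i$ of stack $\ell(j)$ to each column $j\in Q_i$, and the full row $\lambda(j)$ to each remaining column $j$. So at most one term contributes. The assignment is a bijection if and only if $j\mapsto\ell(j)$ is a bijection $Q_i\to[d]$ for every $i$, which is compatibility.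
\end{proof}

\begin{corollary}\label{cor:distinct}
If $\gamma,\gamma'\in\Pi$ are distinct, then $[\pi_\gamma]_r\ne\pm[\pi_{\gamma'}]_r$.
\end{corollary}

\begin{proof}
The partition $\gamma$ does not refine $\gamma'$, since both have $d$ blocks. So some $i,j$ lie in one block of $\gamma$ and in different blocks of $\gamma'$. Choose a system compatible with $\gamma'$ that has $i,j\in Q_1$. It is not compatible with $\gamma$, so $m_Q$ occurs in $[\pi_{\gamma'}]_r$ and not in $[\pi_\gamma]_r$.
\end{proof}

Thus it makes no difference whether we regard the invariants as a set of polynomials or as a family indexed by partitions. For $\Sigma\subset\Pi$ and $f\in\Sigma$, say that a system \emph{isolates $f$ in $\Sigma$} if it is compatible with $f$ and with no other member of $\Sigma$.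

\begin{lemma}\label{lem:sep}
Let $\mathcal F\subset\Pi$. Suppose that for every nonempty $\Sigma\subset\mathcal F$ some system isolates some member of $\Sigma$ in $\Sigma$. Then $\{[\pi_\gamma]_r:\gamma\in\mathcal F\}$ is linearly independent.
\end{lemma}

\begin{proof}
Let $\sum_\gamma c_\gamma[\pi_\gamma]_r=0$, and suppose that $\Sigma=\{\gamma:c_\gamma\ne0\}$ is nonempty. If $Q$ isolates $f$ in $\Sigma$, then the coefficient of $m_Q$ in the sum is $\pm c_f\neq0$ by Lemma~\ref{lem:coef}, a contradiction.
\end{proof}

\begin{example}\label{ex:r2}
Let $r=d=2$ and $n=4$. A system $(Q_1,Q_2)$ is itself an ordering of one of the three partitions, and it is compatible with exactly the other two. So nothing can be isolated in $\Sigma=\Pi$, in accordance with \eqref{eq:plucker}, while in a two-element $\Sigma=\{f,g\}$ the blocks of $g$ form a system that isolates $f$.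
\end{example}

\section{A linear relation and the proof of (A)}\label{sec:A}

The determinant that defines $[\pi]_r$ makes sense for any pairwise disjoint sets $\pi_1,\dots,\pi_d$ with union $[n]$, whatever their sizes; we write it as $[\pi_1|\cdots|\pi_d]$. We abbreviate $C\setminus\{c\}$ and $D\cup\{c\}$ to $C\setminus c$ and $D\cup c$.

\begin{lemma}\label{lem:identity}
Let $d\ge2$, let $C,D,\pi_3,\dots,\pi_d$ be pairwise disjoint with union $[n]$, and let $|C|=r+1$. Then
\begin{equation}\label{eq:identity}
\sum_{c\in C}\,[\,C\setminus c\,|\,D\cup c\,|\,\pi_3|\cdots|\pi_d\,]=[\,C\,|\,D\,|\,\pi_3|\cdots|\pi_d\,].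
\end{equation}
\end{lemma}

\begin{proof}
Only the first two stacks vary, so we use the exterior algebra on $e_1,\dots,e_n$ over $\mathbb C[x_{i,j}]$, in which a determinant is a product of its rows. Recall that $v\wedge v=0$ and $v\wedge w=-w\wedge v$ for vectors $v,w$, and that the determinant of a matrix with rows $v_1,\dots,v_n$ is the coefficient of $e_1\wedge\cdots\wedge e_n$ in $v_1\wedge\cdots\wedge v_n$. For $S\subset[n]$ put
\[
\rho_i^S=\sum_{j\in S}x_{i,j}e_j,\qquad \omega_S=\rho_1^S\wedge\cdots\wedge\rho_r^S=\sum_{J\subset S,\ |J|=r}\Delta_J\,e_J,
\]
where $e_J$ is the product of the $e_j$, $j\in J$, in increasing order. Then $[\pi_1|\cdots|\pi_d]$ is the coefficient of $e_1\wedge\cdots\wedge e_n$ in $\omega_{\pi_1}\wedge\cdots\wedge\omega_{\pi_d}\wedge\rho_{r+1}^{[n]}\wedge\cdots\wedge\rho_k^{[n]}$, and it suffices to show that $\sum_{c}\omega_{C\setminus c}\wedge\omega_{D\cup c}=\omega_C\wedge\omega_D$.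

Expand $\omega_{D\cup c}$ using $\rho_i^{D\cup c}=\rho_i^D+x_{i,c}e_c$. Terms with two factors $e_c$ vanish, so
\[
\omega_{D\cup c}=\omega_D+\sum_{i=1}^r(-1)^{i-1}x_{i,c}\,e_c\wedge\theta_i,
\]
where $\theta_i$ is the product of the $\rho^D_m$ with $m\ne i$, in increasing order of $m$. Therefore
\[
\sum_{c}\omega_{C\setminus c}\wedge\omega_{D\cup c}=\Bigl(\sum_c\omega_{C\setminus c}\Bigr)\wedge\omega_D+\sum_{i=1}^r(-1)^{i-1}\Bigl(\sum_cx_{i,c}\,\omega_{C\setminus c}\wedge e_c\Bigr)\wedge\theta_i .
\]
Here $|C|=r+1$ enters. The $r$-subsets of $C$ are the sets $C\setminus c$, and $\omega_{C\setminus c}=\Delta_{C\setminus c}\,e_{C\setminus c}$, so $\sum_c\omega_{C\setminus c}=\omega_C$. Moreover $e_{C\setminus c'}\wedge e_c=0$ for $c'\ne c$, so $\omega_{C\setminus c}\wedge e_c=\omega_C\wedge e_c$. Hence $\sum_cx_{i,c}\,\omega_{C\setminus c}\wedge e_c=\omega_C\wedge\rho_i^C$, which is $0$ because $\rho_i^C$ is a factor of $\omega_C$.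
\end{proof}

For $r=d=2$, $C=\{1,2,3\}$ and $D=\{4\}$, the right side vanishes and \eqref{eq:identity} is \eqref{eq:plucker}.

\begin{proof}[Proof of Theorem~\ref{thm:main}(A)]
Let $C=\{1,\dots,r+1\}$ and $D=\{r+2,\dots,n-r(d-2)\}$, and let $\pi_3,\dots,\pi_d$ be the consecutive intervals of size $r$ that fill the rest of $[n]$. Then $|D|=n-rd+r-1\ge r-1$, so
\[
\gamma_c=\{C\setminus c,\ D\cup c,\ \pi_3,\dots,\pi_d\}\in\Pi\qquad(1\le c\le r+1).
\]
We have $s_c\gamma_c=\gamma_{c+1}$ for $1\le c\le r$. In $\gamma_{r+1}$ all blocks are intervals. In $\gamma_1$ all blocks except $D\cup 1$ are intervals, and a crossing needs two blocks that are not intervals. So both ends are noncrossing, and $\gamma_c$ becomes noncrossing after $\min(c-1,\,r+1-c)$ transpositions. The two numbers add up to $r$, so their minimum is at most $\lfloor r/2\rfloor\le t$, and $\gamma_c\in\mathcal S_t$ for all $c$.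

Consider the right side of \eqref{eq:identity}. If $n=rd$, then $|D|=r-1$, the $r$ rows of the second stack are supported on $r-1$ columns, and the right side is $0$. If $n>rd$, then $|D|\ge r$ and $\gamma_0=\{C,D,\pi_3,\dots,\pi_d\}$ is a member of $\Pi$ whose blocks are intervals, so $\gamma_0\in\mathcal S_0$.

The partitions involved are pairwise distinct. Indeed, since $r\ge2$, the set $C\setminus c$ is the only block of $\gamma_c$ with at least two elements of $C$, so $\gamma_c$ determines $c$; and only $\gamma_0$ has $C$ as a block. Thus \eqref{eq:identity} is a relation with coefficients $\pm1$ among the invariants of distinct members of $\mathcal S_t$, and these are distinct polynomials by Corollary~\ref{cor:distinct}.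
\end{proof}

\begin{example}\label{ex:r5}
Let $r=5$, $d=2$, $n=10$, so that $r-3=2$. Then
\[
\sum_{c=1}^6\,[\,\{1,\dots,6\}\setminus c\,|\,\{c,7,8,9,10\}\,]_5=0 .
\]
The six partitions are $BAAAAA\,BBBB$, $ABAAAA\,BBBB$, $AABAAA\,BBBB$, $AAABAA\,BBBB$, $AAAABA\,BBBB$, $AAAAAB\,BBBB$. They become noncrossing after $0,1,2,2,1,0$ transpositions, so all of them lie in $\mathcal S_2$.
\end{example}

\begin{remark}
For $r=1$ even the noncrossing family can be dependent: with $n=3$ and $d=2$, identity \eqref{eq:identity} reads $[\,2\,|\,1,3\,]+[\,1\,|\,2,3\,]=[\,1,2\,|\,3\,]$, and all three partitions are noncrossing.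
\end{remark}

\section{Noncrossing partitions and the case $t=0$}\label{sec:nc}

This section collects the facts about noncrossing partitions that the proof of (B) uses. They are stated for $[N]$ and apply to any finite set of integers, identified with $[N]$ by rank. The restriction of a noncrossing partition to a subset is noncrossing, since a crossing of the restriction is a crossing of the whole.

A \emph{gap} of a block $C$ is the open interval between two consecutive elements of $C$. A block $D$ is \emph{nested} in $C$ if $D$ is contained in one gap of $C$, and $C$ \emph{precedes} $D$ if $\max C<\min D$.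

\begin{lemma}\label{lem:N1}
Let $C\ne D$ be blocks of a noncrossing partition. Then one of them precedes the other, or one is nested in the other. If $D$ has an element strictly between $\min C$ and $\max C$, then $D$ is nested in $C$. Nesting is transitive, and no block is nested in itself.
\end{lemma}

\begin{proof}
Let $\min C<\min D$. If $C$ does not precede $D$, then $\min D$ lies in a gap $(c,c')$ of $C$, and an element $y>c'$ of $D$ would give the crossing $c<\min D<c'<y$; so $D\subset(c,c')$. This proves the first claim. In the second claim the other three possibilities are excluded, because in each of them $D$ has no element between $\min C$ and $\max C$. If $E$ is nested in $D$ and $D$ lies in a gap of $C$, then $E\subset(\min D,\max D)$ lies in the same gap. A gap of $C$ contains no element of $C$.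
\end{proof}

Read the positions from left to right, and let \emph{time $j$} be the moment between positions $j$ and $j+1$. A block is \emph{open at time $j$} if it has an element $\le j$ and an element $>j$. The open block with the largest minimum is the \emph{top block} at time $j$. The next lemma says that the open blocks behave like a stack.

\begin{lemma}\label{lem:N2}
In a noncrossing partition of $[N]$:
\begin{itemize}
\item[(i)] If $j+1$ is not the minimum of its block, then its block is the top block at time $j$.
\item[(ii)] If $j$ is not the maximum of its block, then its block is the top block at time $j$.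
\item[(iii)] If $B$ is the top block at time $j$ and $p\in B$, $p\le j$, then every element of $(p,j]\setminus B$ lies in a block contained in $(p,j]$.
\item[(iv)] If $B$ is the top block at time $j$, then every element of $(j,\max B]\setminus B$ lies in a block that is nested in $B$ and has minimum greater than $j$.
\end{itemize}
\end{lemma}

\begin{proof}
In (i) let $y=j+1$, in (ii) let $y=j$, and let $C$ be the block of $y$. In both cases $C$ is open at time $j$. If another open block $D$ had $\min D>\min C$, then $\min D\le j<\max D$ and $y\notin D$ would give the crossing $\min C<\min D<y<\max D$.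

In (iii) and (iv), the element $y$ in question lies strictly between $\min B$ and $\max B$, so its block $D$ is nested in $B$. Then $\min D>\min B$, so $D$ is not open at time $j$. In (iii), $y\le j$ gives $\max D\le j$, and the gap of $B$ that contains $y$, and hence $D$, lies to the right of $p$. In (iv), $y>j$ gives $\min D>j$.
\end{proof}

\begin{lemma}\label{lem:N3}
A noncrossing partition of $[N]$ is determined by the set of its block minima and the set of its block maxima.
\end{lemma}

\begin{proof}
Suppose that the restriction to $[j]$ is known. A block of the restriction is open at time $j$ exactly when it contains no block maximum, so the top block is known. The element $j+1$ starts a new block if it is a minimum, and it joins the top block otherwise, by Lemma~\ref{lem:N2}(i).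
\end{proof}

All extremal choices below rest on one observation. For a finite set $S$ of integers let $\|S\|$ be the sum of its elements.

\begin{lemma}\label{lem:ext}
Let $g$ be a partition of a finite set of integers, and let $S$ meet every block of $g$ in exactly $m$ elements. Let $S_-$ (respectively $S_+$) consist of the $m$ smallest (largest) elements of all blocks. Then $\|S_-\|\le\|S\|\le\|S_+\|$, with equality on the left only if $S=S_-$, and on the right only if $S=S_+$.
\end{lemma}

\begin{proof}
In each block, the $m$ smallest elements form the only $m$-subset of minimal sum, and the $m$ largest form the only $m$-subset of maximal sum.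
\end{proof}

\subsection*{The model case $t=0$}
Let $r\ge2$ and let $\Sigma\subset\mathcal S_0$ be nonempty. Choose $f\in\Sigma$ such that the sum of the block minima is as small as possible and, subject to this, the sum of the block maxima is as large as possible. Take a system compatible with $f$ in which $Q_1$ is the set of minima and $Q_2$ is the set of maxima of $f$; this needs $r\ge2$. Let $g\in\Sigma$ be compatible with it. By Lemma~\ref{lem:ext} the minima of $g$ have sum at most $\|Q_1\|$. The choice of $f$ forces equality, so $Q_1$ is the set of minima of $g$. Now $g$ is among the partitions in the second step of the choice, its maxima have sum at least $\|Q_2\|$, and so $Q_2$ is the set of maxima of $g$. Lemma~\ref{lem:N3} gives $g=f$. By Lemma~\ref{lem:sep} the noncrossing invariants are independent.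

For $t\ge1$ the last step fails. With $r=4$, the partitions $AABABBBA$ and $AABBBABA$ lie in $\mathcal S_1$ (they come from $AAABBBBA$ and $AABBBBAA$), and both have minima $\{1,3\}$ and maxima $\{7,8\}$. The model argument, however, used only two of the $r$ transversals.

\section{Heads and tails}\label{sec:red}

From now on $r\ge2$, $a=\lfloor r/2\rfloor\ge1$ and $0\le t\le a-1$, and $\Sigma$ is a nonempty subset of $\mathcal S_t$. By Lemma~\ref{lem:sep}, part (B) follows once we isolate a member of $\Sigma$.

Every block of $g\in\Pi$ has at least $r\ge2a$ elements. Its \emph{head} consists of its $a$ smallest elements, its \emph{tail} of its $a$ largest elements, and its \emph{middle} of the rest. Let $H(g)$, $T(g)$, $M(g)$ be the unions of the heads, tails and middles of all blocks; then $|H(g)|=|T(g)|=ad$. The \emph{class word} of $g$ has the letter $\mathsf H$, $\mathsf M$ or $\mathsf T$ in position $j$ according to the set that contains $j$. The two partitions at the end of Section~\ref{sec:nc} are now told apart: their head sets are $\{1,2,3,5\}$ and $\{1,2,3,4\}$.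

Among the sets $H(g)$, $g\in\Sigma$, choose one, $H$, of minimal sum. Among the sets $T(g)$ with $g\in\Sigma$ and $H(g)=H$, choose one, $T$, of maximal sum. Put $M=[n]\setminus(H\cup T)$ and
\[
K=\{g\in\Sigma: H(g)=H,\ T(g)=T\}\neq\emptyset .
\]
A system is \emph{adapted} if $Q_1\cup\dots\cup Q_a=H$, $Q_{a+1}\cup\dots\cup Q_{2a}=T$ and, for odd $r$, $Q_r\subset M$.

\begin{lemma}\label{lem:red}
If $g\in\Sigma$ is compatible with an adapted system, then $g\in K$.
\end{lemma}

\begin{proof}
Each block of $g$ has exactly $a$ elements in $H$ and exactly $a$ elements in $T$. Lemma~\ref{lem:ext} gives $\|H(g)\|\le\|H\|$, the choice of $H$ forces equality, and so $H(g)=H$. Then $\|T(g)\|\le\|T\|$ by the choice of $T$ and $\|T(g)\|\ge\|T\|$ by Lemma~\ref{lem:ext}, so $T(g)=T$.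
\end{proof}

It remains to isolate some $f$ in $K$ by an adapted system. To give an adapted system compatible with $f\in K$, it suffices to split $H$ and $T$ into $a$ transversals of $f$ each: if $r=2a+1$, every block of $f$ has a middle element, and we let $Q_r$ contain one from each block. We call any such $Q_r$ a \emph{middle transversal}.

The members of $K$ have the same class word and differ in how the positions are distributed among blocks. This can happen in two ways.

\begin{example}\label{ex:two}
Let $r=4$, $a=2$, $t=1$, $d=2$, $n=8$.

(a) The noncrossing partition $AABBBBAA$ and the partitions $ABABBBAA$ and $AABBBABA$ obtained from it by $s_2$ and $s_6$ all have the class word $\mathsf{HHHHTTTT}$. Here two head letters, or two tail letters, have been exchanged.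

(b) The partitions $g=AABABBBA=s_3(AAABBBBA)$ and $g'=ABBBABAA=s_5(ABBBBAAA)$ both have the class word $\mathsf{HHHTHTTT}$. They come from different noncrossing partitions, with class words $\mathsf{HHTHHTTT}$ and $\mathsf{HHHTTHTT}$, and in each of them a head letter has passed a tail letter. On $H=\{1,2,3,5\}$ they read $AABB$ and $ABBA$. These are different noncrossing partitions of $H$, so the model argument applies to them.
\end{example}

We shall see that these two phenomena do not mix. For $t=a$ the plan breaks down: in Example~\ref{ex:r2} with $\Sigma=\Pi$ we get $K=\{ABAB,ABBA\}$, and the only adapted system, $(\{1,2\},\{3,4\})$, is compatible with both members.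

\section{Inversions}\label{sec:inv}

To control the members of $K$ we compare each of them with a noncrossing partition and record which letters have passed each other. Label the blocks of every noncrossing member of $\Pi$ once and for all, so that it becomes a word. Each $s_i$ is an involution and preserves block sizes, so every $g\in K$ is obtained by at most $t$ adjacent transpositions from a noncrossing $\nu_g\in\Pi$. Fix such a $\nu_g$, the \emph{origin} of $g$, and such a sequence of transpositions. Carrying the labels along makes $g$ a word with the same letters as $\nu_g$. We use the same symbol for a label and for the corresponding block.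

The \emph{particle} $(C,i)$ is the $i$-th occurrence of the label $C$; it has a position in $\nu_g$ and a position in $g$. It is a \emph{head particle} if $i\le a$, a \emph{tail particle} if $i>|C|-a$, and a \emph{middle particle} otherwise. In either word the head particles occupy the head set, and likewise for the other two classes. A pair of particles is an \emph{inversion} of $g$ if its order in $g$ differs from its order in $\nu_g$. Two particles with the same label never form an inversion. Let $\mathrm{Inv}(g)$ be the set of inversions.

\begin{lemma}\label{lem:F}
Let $g\in K$ and $\nu=\nu_g$.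
\begin{itemize}
\item[(i)] $|\mathrm{Inv}(g)|\le t\le a-1$.
\item[(ii)] If $\{x,y\}$ is an inversion and $z$ lies strictly between $x$ and $y$ in $\nu$, then $\{x,z\}$ or $\{z,y\}$ is an inversion.
\end{itemize}
Let $\{x,y\}$ be an inversion, with $x=(C,i)$ before $y=(D,j)$ in $\nu$.
\begin{itemize}
\item[(iii)] If $C$ is not nested in $D$ in $\nu$, then $j\le a-1$. If $D$ is not nested in $C$ in $\nu$, then $|C|-i+1\le a-1$.
\item[(iv)] The classes of $x$ and $y$, in this order, are $\mathsf{HH}$, $\mathsf{MH}$, $\mathsf{TH}$, $\mathsf{TM}$ or $\mathsf{TT}$. In the case $\mathsf{HH}$, the block $D$ is nested in $C$ in $\nu$, and $j\le a-1$.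
\end{itemize}
\end{lemma}

\begin{proof}
(i) A transposition of two equal letters does not change the word. A transposition of two different letters exchanges two particles and changes the order of no other pair.

(ii) If neither pair is an inversion, the three particles have the same order in $g$ as in $\nu$.

(iii) Since $x$ is before $y$ in $\nu$, the block $D$ does not precede $C$. If $C$ is not nested in $D$, then by Lemma~\ref{lem:N1} either $C$ precedes $D$ or $D$ lies in one gap of $C$; in both cases $x$ is before all of $D$ in $\nu$. In $g$ the particles $(D,1),\dots,(D,j)$ are all before $x$, because $(D,j)$ is. This gives $j$ inversions, so $j\le a-1$ by (i). If $D$ is not nested in $C$, then $C$ precedes $D$ or lies in one gap of $D$, so $y$ is after all of $C$ in $\nu$, while in $g$ it is before $(C,i),\dots,(C,|C|)$. This gives $|C|-i+1$ inversions.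

(iv) If $D$ is nested in $C$, then $C$ is not nested in $D$, so $j\le a-1$ and $y$ is a head particle. If $D$ is not nested in $C$, then $x$ is a tail particle. So the classes are $\mathsf{HH}$, $\mathsf{MH}$, $\mathsf{TH}$ in the first case and $\mathsf{TH}$, $\mathsf{TM}$, $\mathsf{TT}$ in the second.
\end{proof}

Part (iv) is the first place where $t\le a-1$ is used, and it makes the passage from $\nu_g$ to $g$ monotone: relative to the other classes, head particles move only to the left and tail particles only to the right, and the middle particles keep their mutual order.

We measure this movement. For $h\in\Pi$ and $1\le l\le ad$ let $\alpha_l(h)$ be the number of elements of $H(h)$ that are smaller than the $l$-th smallest element of $T(h)$, and let $\alpha(h)=(\alpha_1(h),\dots,\alpha_{ad}(h))$. For $h,h'\in\Pi$ put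
\[
\delta(h,h')=\sum_{l=1}^{ad}\max\bigl(\alpha_l(h')-\alpha_l(h),\,0\bigr).
\]
For $g\in K$ let $\chi(g)$ be the number of inversions between a head particle and a tail particle.

\begin{lemma}\label{lem:alpha}
For $g,g'\in K$ we have $\delta(\nu_g,\nu_{g'})\le\chi(g)\le|\mathrm{Inv}(g)|\le a-1$.
\end{lemma}

\begin{proof}
For a tail particle $x$ let $u_x$ and $w_x$ be the numbers of head particles before $x$ in $\nu_g$ and in $g$. By Lemma~\ref{lem:F}(iv) every head--tail inversion has type $\mathsf{TH}$, so $w_x-u_x\ge0$ is the number of such inversions that contain $x$. The sequences $\alpha(\nu_g)$ and $\alpha(g)$ are the numbers $u_x$ and $w_x$ in weakly increasing order. Sorting preserves the inequalities: at least $l$ particles have $w_x\le\alpha_l(g)$, these have $u_x\le\alpha_l(g)$, and so $\alpha_l(\nu_g)\le\alpha_l(g)$. Hence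
\[
\alpha_l(g)-\alpha_l(\nu_g)\ge0\ \text{ for all } l,\qquad\sum_l\bigl(\alpha_l(g)-\alpha_l(\nu_g)\bigr)=\chi(g).
\]
The same holds for $g'$, and $\alpha(g)=\alpha(g')$ because both depend only on $H$ and $T$. So $\alpha_l(\nu_{g'})\le\alpha_l(g)$, and the $l$-th term of $\delta(\nu_g,\nu_{g'})$ is at most $\alpha_l(g)-\alpha_l(\nu_g)$.
\end{proof}

\section{Rigidity of the origin}\label{sec:rigid}

Lemma~\ref{lem:alpha} says that the origins of two members of $K$ have nearby sequences $\alpha$. We show that the sequence $\alpha$ determines the origin, and that two different sequences can be this close only in an extreme case.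

Let $\nu\in\Pi$ be noncrossing. Its \emph{core} $\hat\nu$ is the restriction to $H(\nu)\cup T(\nu)$, relabeled by $[2ad]$. It is a noncrossing partition into $d$ blocks of size $2a$, each with $a$ head elements followed by $a$ tail elements. Let $v(\nu)$ be the class word of the core, a word with $ad$ letters $\mathsf H$ and $ad$ letters $\mathsf T$. The $l$-th $\mathsf T$ stands in position $\alpha_l(\nu)+l$, so $v(\nu)$ and $\alpha(\nu)$ determine each other. The \emph{head partition} $\sigma(\nu)$ is the restriction of $\nu$ to $H(\nu)$, relabeled by $[ad]$; it is a noncrossing partition into blocks of size $a$.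

View $\mathsf H$ and $\mathsf T$ as opening and closing parentheses. A word is \emph{balanced} if it has equally many $\mathsf H$'s and $\mathsf T$'s and every prefix has at least as many $\mathsf H$'s as $\mathsf T$'s. An interleaving of balanced words is balanced, since the counts add. In particular, an interval of positions of $\hat\nu$ carries a balanced word if it consists of complete blocks together with $s$ head elements and $s$ tail elements of one further block. Such an interval contains $s$ letters $\mathsf H$ modulo $a$. This congruence is the source of all rigidity below.

\begin{lemma}\label{lem:core}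
The word $v(\nu)$ determines the core $\hat\nu$.
\end{lemma}

\begin{proof}
Let $p$ be the $i$-th element of a block $B$ of $\hat\nu$, where $1\le i\le a$, and let $q$ be the $(2a+1-i)$-th element of $B$. By Lemma~\ref{lem:N1} the interval $(p,q)$ consists of $a-i$ head elements and $a-i$ tail elements of $B$ and of complete blocks nested in $B$. So it carries a balanced word, and $q$ is the first position after $p$ such that $[p,q]$ has equally many $\mathsf H$'s and $\mathsf T$'s. Thus $v(\nu)$ and $p$ determine $q$. The number of $\mathsf H$'s in $(p,q)$ is congruent to $a-i$ modulo $a$, which determines $i$. The positions $p$ with $i=1$ are the block minima and their partners $q$ are the block maxima. Apply Lemma~\ref{lem:N3}.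
\end{proof}

Draw $v(\nu)$ as a lattice path with an east step for $\mathsf H$ and a north step for $\mathsf T$. Then $\alpha_l(\nu)$ is the abscissa of the $l$-th north step, and $\delta(\nu,\nu')$ and $\delta(\nu',\nu)$ are the areas enclosed by the two paths on either side; see Figure~\ref{fig:paths}. In the proof of the next lemma we go to the point where the paths separate and follow the top block of each partition through its $a$ tail elements. If the paths separate by $e$, we find an area of at least $he$ on one side and at least $(a-h)(a-e)$ on the other, for some $h\ge1$. Both are below $a$ only if both equal $a-1$.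

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\fill[gray!35] (2,0) rectangle (3,1);
\fill[gray!35] (3,1) rectangle (4,2);
\draw[gray!60,very thin] (0,0) grid (4,4);
\draw[very thick] (0,0)--(2,0)--(2,1)--(4,1)--(4,4);
\draw[very thick,dashed,xshift=2.5pt,yshift=-2.5pt] (0,0)--(3,0)--(3,2)--(4,2)--(4,4);
\end{tikzpicture}
\caption{The class words, for $a=2$, of the noncrossing partitions $\nu=AAABBBBA$ (solid, $\mathsf{HHTHHTTT}$) and $\nu'=ABBBBAAA$ (dashed, $\mathsf{HHHTTHTT}$), drawn with an east step for $\mathsf H$ and a north step for $\mathsf T$. The paths enclose area $1=a-1$ on each side (shaded).}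
\label{fig:paths}
\end{figure}

\begin{lemma}\label{lem:close}
Let $\nu,\nu'\in\Pi$ be noncrossing with $\alpha(\nu)\ne\alpha(\nu')$, $\delta(\nu,\nu')\le a-1$ and $\delta(\nu',\nu)\le a-1$. Then $\delta(\nu,\nu')=\delta(\nu',\nu)=a-1$ and $\sigma(\nu)\ne\sigma(\nu')$.
\end{lemma}

\begin{proof}
Write $\alpha,\alpha'$ and $v,v'$ for the sequences and words of $\nu,\nu'$. All positions, times and blocks refer to the cores. Let $l$ be the first index with $\alpha_l\ne\alpha'_l$. The statement is symmetric, so let $\alpha_l<\alpha'_l$. Put $N=\alpha_l$, $e=\alpha'_l-\alpha_l$ and $j=N+l-1$. Then $1\le e\le\delta(\nu,\nu')\le a-1$. The first $l-1$ letters $\mathsf T$ have the same positions, all at most $j$, in both words. So there is a common prefix $z$ of length $j$, with $N$ letters $\mathsf H$ and $l-1$ letters $\mathsf T$, and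
\[
v=z\,\mathsf T\cdots,\qquad v'=z\,\mathsf H^e\,\mathsf T\cdots .
\]

\emph{Step 1: the top block in $\hat\nu'$.} A letter $\mathsf H$ is not a block maximum and a letter $\mathsf T$ is not a block minimum. Let $E'$ be the block of $j+e$. It is the top block at time $j+e$ by Lemma~\ref{lem:N2}(ii), and it contains $j+e+1$ by Lemma~\ref{lem:N2}(i). Since these two consecutive elements are a head and a tail element, $j+e$ is the $a$-th element of $E'$. We claim that $j+e-m$ is the $(a-m)$-th element of $E'$ for $0\le m\le e-1$. Suppose this holds for $m$. As $a-m\ge a-e+1\ge2$, the element $j+e-m$ is not the minimum of $E'$, so $E'$ is the top block at time $j+e-m-1$. If $m<e-1$, position $j+e-m-1$ carries an $\mathsf H$, so its block is the top block at that time, namely $E'$; this is the claim for $m+1$. For $m=e-1$ we learn that $j+1\in E'$, that $E'$ is the top block at time $j$, and that it has exactly $a-e\ge 1$ elements $\le j$. Let $p'$ be the last of them; it carries an $\mathsf H$. By Lemma~\ref{lem:N2}(iii), the interval $(p',j]$ consists of complete blocks.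

\emph{Step 2: the top block in $\hat\nu$.} The letter $\mathsf T$ at $j+1$ belongs to the top block $E$ at time $j$. So $E$ has $a+s$ elements $\le j$, where $0\le s<a$. Let $p$ be the $(a-s)$-th element of $E$; it carries an $\mathsf H$. By Lemma~\ref{lem:N2}(iii), the interval $(p,j]$ consists of $s$ head elements and $s$ tail elements of $E$ and of complete blocks.

\emph{Step 3: $p=p'$ and $s=0$.} Both $p$ and $p'$ are positions of an $\mathsf H$ in $z$ after which the rest of $z$ is balanced. There is only one such position: if $p_1<p_2$ were two of them, then $(p_1,p_2]$ would have equally many $\mathsf H$'s and $\mathsf T$'s and end with $\mathsf H$, so the prefix $(p_1,p_2)$ of a balanced word would have more $\mathsf T$'s than $\mathsf H$'s. Hence $p=p'$. The number of $\mathsf H$'s in $(p,j]$ is congruent to $0$ modulo $a$ by Step~1 and to $s$ by Step~2, so $s=0$.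

\emph{Step 4: $\sigma(\nu)\ne\sigma(\nu')$.} The position $p$ lies in the common prefix, so it has the same rank $\kappa$ among the $\mathsf H$'s in both words. In $\hat\nu$ it is the $a$-th element of $E$, so $\kappa$ is a block maximum of $\sigma(\nu)$. In $\hat\nu'$ the block $E'$ also contains the later head element $j+1$, so $\kappa$ is not a block maximum of $\sigma(\nu')$.

\emph{Step 5: following $E$ and $E'$.} At time $j$ in $\hat\nu$, the top block $E$ has received exactly its head, and $N$ letters $\mathsf H$ and $l-1$ letters $\mathsf T$ have been read. At time $j+e$ in $\hat\nu'$ the same holds for $E'$, with $N+e$ in place of $N$. By Lemma~\ref{lem:N2}(iv), from these times until the end of $E$ or $E'$, there occur only the tail of that block and \emph{new} blocks, that is, blocks that begin after the given time and lie in one gap. For $1\le i\le a$ let $R_i$ be the rank among all $\mathsf T$'s of the $i$-th tail element of $E$, and let $b_i$ be the number of new blocks before it. Define $R'_i,b'_i$ for $E'$ in the same way. Then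
\[
R_i=l-1+i+ab_i,\quad\alpha_{R_i}=N+ab_i,\qquad R'_i=l-1+i+ab'_i,\quad\alpha'_{R'_i}=N+e+ab'_i,
\]
and $R_1=R'_1=l$. We compare $R_i$ with $R'_i$.

Suppose $R_i<R'_i$. In $\hat\nu'$, the $i+ab_i$ letters $\mathsf T$ of ranks $l,\dots,R_i$ come before the $i$-th tail element of $E'$. At most $i-1$ of them belong to $E'$, so at least $ab_i+1$ belong to new blocks, and hence at least $b_i+1$ new blocks are involved. The head of each of these lies after time $j+e$ and before the $\mathsf T$ of rank $R_i$. Thus $\alpha'_{R_i}\ge N+e+a(b_i+1)$ and $\alpha'_{R_i}-\alpha_{R_i}\ge a+e$, which contradicts $\delta(\nu,\nu')\le a-1$. So this case does not occur.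

Suppose $R'_i<R_i$. In $\hat\nu$, at most $i-1$ of the $i+ab'_i$ letters $\mathsf T$ of ranks $l,\dots,R'_i$ belong to $E$, so at least $b'_i+1$ new blocks are involved. Thus $\alpha_{R'_i}\ge N+a(b'_i+1)$ and $\alpha_{R'_i}-\alpha'_{R'_i}\ge a-e$.

Suppose $R'_i=R_i$. Then $b_i=b'_i$ and $\alpha'_{R_i}-\alpha_{R_i}=e$.

\emph{Step 6: the areas.} Let $h$ be the number of $i$ with $R_i=R'_i$, so $1\le h\le a$. The ranks $R'_1,\dots,R'_a$ are distinct, so Step~5 gives
\[
he\le\delta(\nu,\nu')\le a-1,\qquad(a-h)(a-e)\le\delta(\nu',\nu)\le a-1 .
\]
We have $(a-h)(a-e)=a(a-h-e)+he$. If $h+e<a$, then $(a-h)(a-e)\ge a$; if $h+e>a$, then $he\ge a+(a-h)(a-e)\ge a$. Both are impossible, so $h+e=a$ and $(a-h)(a-e)=he=h(a-h)$. Now $1\le h\le a-1$, and $h(a-h)-(a-1)=(h-1)(a-h-1)\ge0$. Hence both areas equal $a-1$.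
\end{proof}

In Figure~\ref{fig:paths} we have $l=1$, $z=\mathsf{HH}$, $e=1$, $E=A$ with $(R_1,R_2)=(1,4)$, $E'=B$ with $(R'_1,R'_2)=(1,2)$, and $h=1$.

The core ignores the middle elements, and two noncrossing partitions with the same core can differ in them. For origins of members of $K$ this is excluded, because a middle element can be inserted into the core only at times that are far apart.

\begin{lemma}\label{lem:middle}
If $g,g'\in K$ and $\alpha(\nu_g)=\alpha(\nu_{g'})$, then $\nu_g=\nu_{g'}$.
\end{lemma}

\begin{proof}
Let $\nu=\nu_g$ and $\nu'=\nu_{g'}$. By Lemma~\ref{lem:core} they have the same core $\hat\nu$. For $h\in\Pi$ and $1\le\mu\le n-2ad$ let $\eta_\mu(h)$ and $\tau_\mu(h)$ be the numbers of elements of $H(h)$ and of $T(h)$ before the $\mu$-th element of $M(h)$. By Lemma~\ref{lem:F}(iv), the $\mu$-th middle positions of $\nu$ and of $g$ hold the same particle, and its inversions have type $\mathsf{MH}$ or $\mathsf{TM}$. Hence $\eta_\mu(\nu)\in[\eta_\mu(g)-t,\eta_\mu(g)]$ and $\tau_\mu(\nu)\in[\tau_\mu(g),\tau_\mu(g)+t]$. The same holds for $\nu'$ and $g'$ with the same intervals, since $g$ and $g'$ have the same class word. Therefore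
\begin{equation}\label{eq:mid}
|\eta_\mu(\nu)-\eta_\mu(\nu')|\le a-1,\qquad|\tau_\mu(\nu)-\tau_\mu(\nu')|\le a-1 .
\end{equation}

Let $q$ be the $\mu$-th middle position of $\nu$, let $i=\eta_\mu(\nu)+\tau_\mu(\nu)$ be the number of core elements before it, and let $C$ be the block of $\hat\nu$ that corresponds to the block of $q$. The block of $q$ is the top block of $\nu$ at time $q$ by Lemma~\ref{lem:N2}(ii). All minima and maxima belong to the core, as $a\ge1$, so the blocks of $\nu$ open at time $q$ correspond to the blocks of $\hat\nu$ open at time $i$. Thus $C$ is the top block of $\hat\nu$ at time $i$, and it has exactly $a$ elements $\le i$. Define $i'$ and $C'$ for $\nu'$ in the same way.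

Suppose $i\neq i'$, and by symmetry $i<i'$. By \eqref{eq:mid}, the interval $(i,i']$ of the core contains at most $a-1$ letters $\mathsf H$ and at most $a-1$ letters $\mathsf T$. There are three cases.
\begin{itemize}
\item $C=C'$. Then $C$ has no element in $(i,i']$, and $i'<\max C$. The block of $i+1$ has minimum greater than $i$ by Lemma~\ref{lem:N2}(iv) at time $i$, and maximum at most $i'$ by Lemma~\ref{lem:N2}(iii) at time $i'$. Its head lies in $(i,i']$.
\item $\min C'>i$. Then the head of $C'$ lies in $(i,i']$.
\item $C\ne C'$ and $\min C'\le i$. Then $C'$ is open at time $i$, so $\min C'<\min C$. Since $C'$ is the top block at time $i'$, the block $C$ is no longer open then, and its tail lies in $(i,i']$.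
\end{itemize}
Each case puts $a$ equal letters into $(i,i']$, a contradiction. So $i=i'$ and $C=C'$ for every $\mu$. The $\mu$-th middle position is $i+\mu$ in both $\nu$ and $\nu'$, so the two partitions have the same middle positions, the same core, and the same block for each middle position.
\end{proof}

\section{Several origins}\label{sec:several}

\begin{proposition}\label{prop:B}
Suppose that not all $g\in K$ have the same origin. Then some adapted system isolates a member of $K$ in $K$.
\end{proposition}

\begin{proof}
Let $g\in K$, and choose $g'\in K$ with $\nu_{g'}\ne\nu_g$. By Lemma~\ref{lem:middle}, $\alpha(\nu_g)\ne\alpha(\nu_{g'})$. By Lemma~\ref{lem:alpha}, applied in both orders, the hypotheses of Lemma~\ref{lem:close} hold. Hence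
\[
a-1=\delta(\nu_g,\nu_{g'})\le\chi(g)\le|\mathrm{Inv}(g)|\le a-1,
\]
and every inversion of $g$ is between a head and a tail particle. So the particles of each class have the same order in $g$ as in $\nu_g$. This has two consequences. First, $g$ is determined by $\nu_g$ and the sets $H,M,T$, so distinct members of $K$ have distinct origins. Second, the restriction $g|_H$ is the noncrossing partition $\sigma(\nu_g)$, transported to $H$ by rank. By Lemmas~\ref{lem:middle}, \ref{lem:alpha} and~\ref{lem:close}, the noncrossing partitions $g|_H$, $g\in K$, are pairwise distinct.

Now run the model argument on $H$. For $g\in K$ and $1\le i\le a$ let $P_i(g)$ be the set of the $i$-th smallest elements of the blocks of $g$; then $P_1(g)$ and $P_a(g)$ are the sets of minima and maxima of $g|_H$. Choose $f\in K$ with $\|P_1(f)\|$ minimal and, subject to this, $\|P_a(f)\|$ maximal. Let $Q_i=P_i(f)$ for $i\le a$, let $Q_{a+i}$ be the set of the $i$-th tail elements of the blocks of $f$, and add a middle transversal if $r$ is odd. This system is adapted and compatible with $f$. Let $g\in K$ be compatible with it. Then $Q_1$ and $Q_a$ are transversals of $g|_H$. Lemma~\ref{lem:ext} gives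 $\|P_1(g)\|\le\|Q_1\|$, so $P_1(g)=Q_1$ by minimality; it also gives $\|P_a(g)\|\ge\|Q_a\|$, so $P_a(g)=Q_a$ by maximality. By Lemma~\ref{lem:N3}, $g|_H=f|_H$, and therefore $g=f$.
\end{proof}

Since $|\mathrm{Inv}(g)|\le t$, this case occurs only when $t=a-1$. In Example~\ref{ex:two}(b) with $K=\{g,g'\}$, the choice is $f=g'$, with $Q_1=\{1,2\}$ and $Q_2=\{3,5\}$; the set $Q_1$ lies in one block of $g$.

\section{A common origin}\label{sec:one}

Suppose now that all $g\in K$ have the same origin $\nu$, so that they are words in the same labels and have the same particles. Head particles may now pass each other, so $g|_H$ need not be noncrossing, and the model argument is not available. The word ``nested'' refers to $\nu$ throughout this section.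

For $g\in K$ let $g_H$ be the subword of $g$ on $H$, and identify $H$ with $[ad]$ by rank. Let $\sigma=\sigma(\nu)$, as a word of length $ad$, and let $\kappa(x)\in[ad]$ be the position in $\sigma$ of the head particle $x$. Let $\mathrm{inv}_H(g)$ be the number of inversions of $g$ between two head particles.

\begin{proposition}\label{prop:head}
For every $f\in K$ there is a partition of $H$ into transversals $Q_1(f),\dots,Q_a(f)$ of $f$ with the following property. If $g\in K$ and all $Q_m(f)$ are transversals of $g$, then $\mathrm{inv}_H(g)\ge\mathrm{inv}_H(f)$, with equality only if $g_H=f_H$.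
\end{proposition}

The idea is to group together particles that are at least $a$ apart in $\sigma$, since these cannot pass each other.

\begin{lemma}\label{lem:res}
Each block has exactly one head particle $x$ with $\kappa(x)\equiv m \pmod a$, for every $m$. If $\kappa(y)-\kappa(x)\ge a$, then $\{x,y\}$ is not an inversion of any $g\in K$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:N1}, a gap of a block of $\sigma$ is a union of complete blocks, each of size $a$. So consecutive elements of a block differ by $1$ modulo $a$, and the $a$ elements of the block run through all residues. If $\{x,y\}$ were an inversion, each of the at least $a-1$ head particles between $x$ and $y$ in $\nu$ would give a further inversion by Lemma~\ref{lem:F}(ii), different for different particles. The total would be at least $a$.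
\end{proof}

For $f\in K$ and $1\le m\le a$ let $Q_m(f)\subset H$ be the set of positions in $f$ of the head particles $x$ with $\kappa(x)\equiv m\pmod a$. These sets partition $H$ and are transversals of $f$. If they are also transversals of $g$, then $g_H$ arises from $f_H$ by permuting the labels within each $Q_m(f)$. To show that this creates inversions, we need an order on the labels that $\sigma$ respects. There is no such order on all of $\sigma$, since a label can reappear after a nested block, as in $ABBA$. But $\sigma$ can be cut into pieces on which nesting provides one, and which do not interact.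

Let $q\in[ad-1]$, and let $(C,i)$ and $(D,j)$ be the particles at positions $q$ and $q+1$ of $\sigma$. Call $q$ a \emph{wall} if $D\ne C$ and $D$ is not nested in $C$.

\begin{lemma}\label{lem:wall}
With this notation:
\begin{itemize}
\item[(i)] If $D$ is nested in $C$, then $j=1$.
\item[(ii)] If $q$ is a wall, then $i=a$, and no block nested in $C$ has a head particle $y$ with $\kappa(y)>q$.
\item[(iii)] If $q$ is a wall and $\kappa(x)\le q<\kappa(y)$, then $\{x,y\}$ is not an inversion of any $g\in K$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The block $D$ lies in one gap of $C$ and has an element after $(C,i)$, so all of $D$ comes after $(C,i)$. Hence $q<\kappa((D,1))\le\kappa((D,j))=q+1$.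

(ii) If $i<a$, then $(C,i+1)$ is a head particle that comes after $(D,j)$, so $(D,j)$ lies between two elements of $C$, and $D$ is nested in $C$ by Lemma~\ref{lem:N1}. This is excluded at a wall, so $i=a$. If a block nested in $C$ had a head particle $y$ with $\kappa(y)\ge q+1$, then in $\nu$ the particle $(D,j)$ would be after $(C,a)$ and not after $y$, which is before $\max C$. Again $D$ would be nested in $C$.

(iii) Let $z=(C,a)$ be the particle at $q$, and suppose that $\{x,y\}$ is an inversion. By Lemma~\ref{lem:F}(iv), the block of $y$ is nested in the block of $x$. By (ii), the block of $x$ is not $C$. So $x\ne z$, and $z$ lies strictly between $x$ and $y$ in $\nu$. By Lemma~\ref{lem:F}(ii), $\{z,y\}$ or $\{x,z\}$ is an inversion. In the first case the block of $y$ is nested in $C$ by Lemma~\ref{lem:F}(iv), contrary to (ii). In the second case Lemma~\ref{lem:F}(iv) bounds the index of $z=(C,a)$ by $a-1$, which is absurd.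
\end{proof}

Cut $[ad]$ after each wall; the resulting intervals are the \emph{segments}. Fix a segment $W$. Inside $W$ each step of $\sigma$ either repeats the label or passes to a nested block, so
\[
\sigma|_W=B_1\cdots B_1\,B_2\cdots B_2\ \cdots\ B_p\cdots B_p
\]
with $B_{h+1}$ nested in $B_h$. The labels $B_1,\dots,B_p$ are distinct by Lemma~\ref{lem:N1}. Order them by $B_1<\dots<B_p$; this order is specific to $W$. We record four facts, for $f,g\in K$.
\begin{itemize}
\item[(W1)] \emph{The positions $W$ of $g_H$ hold the particles $x$ with $\kappa(x)\in W$.} Indeed, by Lemma~\ref{lem:wall}(iii), for each wall $q$ the particles with $\kappa\le q$ fill the first $q$ positions of $g_H$.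
\item[(W2)] \emph{For $h\ge2$ the label $B_h$ does not occur in $g_H$ to the left of $W$.} By Lemma~\ref{lem:wall}(i), the particle $(B_h,1)$ has $\kappa\in W$; now use (W1).
\item[(W3)] \emph{$\mathrm{inv}_H(g)=\sum_W\mathrm{inv}(g_H|_W)$}, where $\mathrm{inv}(w)$ is the number of pairs of positions $q<q'$ with $w(q)>w(q')$. No inversion joins two segments, and since $\sigma|_W$ is weakly increasing, two particles in $W$ are inverted exactly when the larger label comes first in $g_H$.
\item[(W4)] \emph{The word $f_H$ is strictly increasing on $Q_m(f)\cap W$.} Let $x,y$ be particles at positions of this set, with $\kappa(x)<\kappa(y)$. By Lemma~\ref{lem:res} their labels differ, and $x$ is before $y$ in $f$ since $\kappa(y)-\kappa(x)\ge a$. The label of $x$ is the smaller one, as $\sigma|_W$ is weakly increasing.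
\end{itemize}

\begin{example}
Let $r=4$, $a=2$, $t=1$ and $\nu=ABBCCCCBBAAA$. Then $\sigma=ABBCC\,A$, with a single wall at $5$; the segments are $\{1,\dots,5\}$, with $A<B<C$, and $\{6\}$. The particles with odd $\kappa$ are $(A,1),(B,2),(C,2)$. For $f=s_3\nu$ we have $f_H=ABCBC\,A$, so $Q_1(f)=\{1,4,5\}$ and $Q_2(f)=\{2,3,6\}$ in ranks. On the first segment $f_H$ reads $A,B,C$ on $Q_1(f)$ and $B,C$ on $Q_2(f)$. The word $\sigma$ reads $B,B,A$ on $Q_2(f)$, so $Q_2(f)$ is not a transversal of $\nu$.
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:head}]
Write $Q_m=Q_m(f)$, and let $g\in K$ have all $Q_m$ as transversals. We first show that $f_H$ and $g_H$ carry the same set of labels on each $Q_m\cap W$. For $\phi\in\{f,g\}$, a label $B$ and a segment $W$, let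
\[
I_\phi(B,W)=\{m\in[a]:\ \phi_H\text{ has the label }B\text{ at some position of }Q_m\cap W\}.
\]
Each $Q_m$ contains the label $B$ exactly once, so for fixed $\phi$ and $B$ the sets $I_\phi(B,W)$ partition $[a]$ as $W$ varies. We prove $I_f(B,W)=I_g(B,W)$ for all $B$ by induction on $W$ from right to left. Let $B_1,\dots,B_p$ be the labels of $W$; for all other labels both sets are empty by (W1). For $h\ge2$, fact (W2) shows that $I_\phi(B_h,W)$ is the complement in $[a]$ of the union of the sets $I_\phi(B_h,W')$ over the segments $W'$ to the right of $W$, and these agree for $f$ and $g$ by induction. The label $B_1$ may also occur to the left of $W$, so we count instead. The labels of $\phi_H$ on $Q_m\cap W$ are distinct, so $|Q_m\cap W|$ is the number of $h\in[p]$ with $m\in I_\phi(B_h,W)$. The left side does not depend on $\phi$, and neither do the contributions of $h\ge2$. Hence $m\in I_f(B_1,W)$ if and only if $m\in I_g(B_1,W)$.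

Fix $W$, and consider the words $w$ on $W$ that carry on each $Q_m\cap W$ the labels of $f_H$ in some order. We have just shown that $g_H|_W$ is such a word, and by (W4) the word $f_H|_W$ is the only one that is increasing on every $Q_m\cap W$. If $w\ne f_H|_W$, there are $q<q'$ in some $Q_m\cap W$ with $w(q)>w(q')$. Exchanging these two letters gives a word $w'$ of the same kind, and $\mathrm{inv}(w')<\mathrm{inv}(w)$. Indeed, the pair $(q,q')$ no longer counts. A position outside $[q,q']$ contributes equally to both words. A position between $q$ and $q'$ with letter $B$ contributes to $w$ once if $w(q)>B$ and once if $B>w(q')$, and to $w'$ once if $w(q')>B$ and once if $B>w(q)$; since $w(q)>w(q')$, each of the latter two conditions implies the corresponding former one. Repeating the exchange, we must stop, and we can stop only at $f_H|_W$. So $\mathrm{inv}(g_H|_W)\ge\mathrm{inv}(f_H|_W)$, with equality only if the words agree. Sum over $W$ and use (W3).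
\end{proof}

The tails are handled by reflection. Proposition~\ref{prop:head} used only that the members of $K$ have a common head set and arise from $\nu$ by at most $t$ transpositions. Let $g^*$ be the word $g$ read backwards. Then $\nu^*$ is noncrossing, $s_i$ becomes $s_{n-i}$, the particle $(C,i)$ of $g$ becomes the particle $(C,|C|+1-i)$ of $g^*$, inversions correspond to inversions, and $H(g^*)$ is the mirror image of $T(g)=T$. Let $g_T$ be the subword of $g$ on $T$ and let $\mathrm{inv}_T(g)$ be the number of inversions between two tail particles. Applying Proposition~\ref{prop:head} to $\{g^*:g\in K\}$ and reflecting back, we obtain for each $f\in K$ a partition of $T$ into transversals $Q_{a+1}(f),\dots,Q_{2a}(f)$ of $f$ such that every $g\in K$ having them as transversals satisfies $\mathrm{inv}_T(g)\ge\mathrm{inv}_T(f)$, with equality only if $g_T=f_T$.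

\begin{proposition}\label{prop:A}
Suppose that all $g\in K$ have the same origin. Then some adapted system isolates a member of $K$ in $K$.
\end{proposition}

\begin{proof}
Choose $f\in K$ with $\mathrm{inv}_H(f)+\mathrm{inv}_T(f)$ maximal. The sets $Q_1(f),\dots,Q_{2a}(f)$, with a middle transversal if $r$ is odd, form an adapted system compatible with $f$. Let $g\in K$ be compatible with it. Then $\mathrm{inv}_H(g)\ge\mathrm{inv}_H(f)$ and $\mathrm{inv}_T(g)\ge\mathrm{inv}_T(f)$, and maximality forces equality in both. Hence $g_H=f_H$ and $g_T=f_T$. By Lemma~\ref{lem:F}(iv) the middle particles have the same order in $f$, $g$ and $\nu$, so $f$ and $g$ also agree on $M$. Thus $g=f$.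
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(B)]
Let $\Sigma\subset\mathcal S_t$ be nonempty and form $K$ as in Section~\ref{sec:red}. By Propositions~\ref{prop:B} and~\ref{prop:A}, some adapted system isolates some $f$ in $K$. By Lemma~\ref{lem:red} it is compatible with no member of $\Sigma\setminus K$, so it isolates $f$ in $\Sigma$. Lemma~\ref{lem:sep} completes the proof.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FPPS}
Chris Fraser, Rebecca Patrias, Oliver Pechenik, Jessica Striker,
\emph{Web invariants for flamingo Specht modules},
arXiv:2308.07256 (2023).

\end{thebibliography}
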